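\title{The core of the weighted range-LIS matrix has near-linear size}

\begin{abstract}
Let $s$ be a sequence of $n$ distinct numbers whose elements carry positive real weights, and let $M_{i,j}$ be the largest total weight of an increasing subsequence among the positions $i,\dots,j-1$. The core size of $M$ is the number of its nonzero mixed second differences. We prove that the core size is at most $n\lceil\log_2 n\rceil$ for all sequences and all weights, which answers a question of Gawrychowski, Gorbachev and Kociumaka, and that the value $2n-3$ is attained, so that the exponent $1$ of $n$ cannot be lowered. The proof computes two consecutive rows of $M$ by one dynamic program, arranged along dyadic intervals of values, and counts the steps at which the two computations are forced to make different choices.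
\end{abstract}

\section{The matrix, its core and the results}\label{sec:intro}

Let $n\ge 2$ and let $s=(s_0,\dots,s_{n-1})$ be a sequence of distinct numbers in which the element $s_k$ carries a real weight $w_k>0$. We call this a \emph{weighted sequence}. A \emph{chain} is a set of positions $a_1<\dots<a_p$ with $s_{a_1}<\dots<s_{a_p}$, that is, an increasing subsequence, and its weight is $w_{a_1}+\dots+w_{a_p}$. For integers $i\le j$ we write $[i,j)=\{i,\dots,j-1\}$ and $[i,j]=\{i,\dots,j\}$. For $0\le i\le j\le n$ let $M^s_{i,j}$ be the largest weight of a chain contained in the window $[i,j)$, with $M^s_{i,i}=0$. When all weights are $1$, the entry $M^s_{i,j}$ is the length of a longest increasing subsequence (LIS) of $(s_i,\dots,s_{j-1})$, and $M^s$ is the range-LIS matrix of $s$. We write $M$ for $M^s$ when $s$ is fixed. The \emph{density matrix} of $M$ has the entries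
\[
M^{\square}_{i,j}=M_{i+1,j}+M_{i,j+1}-M_{i,j}-M_{i+1,j+1},\qquad 0\le i<j\le n-1,
\]
at exactly those positions where all four terms are defined. The \emph{core size} $\delta(M)$ is the number of nonzero entries of $M^{\square}$.

To see what these entries measure, put
\[
d_i(j)=M_{i,j}-M_{i+1,j},\qquad 0\le i<j\le n .
\]
This is the amount that position $i$ is worth to the window $[i,j)$. It is nonnegative, it starts at $d_i(i+1)=w_i$, and
\begin{equation}\label{eq:density}
M^{\square}_{i,j}=d_i(j+1)-d_i(j).
\end{equation}
So the entry $(i,j)$ is nonzero exactly when the arrival of position $j$ at the right end of the window changes the worth of position $i$ at its left end. Summing \eqref{eq:density} gives $d_a(j)=w_a+\sum_{a<b<j}M^{\square}_{a,b}$, and $M_{i,j}=\sum_{i\le a<j}d_a(j)$ by telescoping, whence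
\[
M_{i,j}=\sum_{i\le a<j}w_a+\sum_{i\le a<b<j}M^{\square}_{a,b}.
\]
The $n$ weights and the $\delta(M)$ nonzero densities with their positions therefore determine all of the roughly $n^2/2$ entries of $M$. The core size is the length of this description.

If $s$ is increasing, then $M_{i,j}=w_i+\dots+w_{j-1}$, every $d_i$ is constant, and $\delta(M)=0$. If $n=2$ and $s_0>s_1$, the only entry is $\max(w_0,w_1)-w_0-w_1<0$. This sign is no accident: Lemma~\ref{lem:monge} below shows that $d_i(j)$ is nonincreasing in $j$. For integer weights, $d_i$ is then a nonincreasing sequence of nonnegative integers that starts at $w_i$, so it changes at most $w_i$ times and $\delta(M)\le w_0+\dots+w_{n-2}$. This recovers the known linear bound in the unweighted case. It says nothing once the individual weights are $\Omega(n)$, and in that regime the only known bound was the trivial one, $\mathcal{O}(n^2)$. Gawrychowski, Gorbachev and Kociumaka \cite{GGK} remark that a bound $\tilde{\mathcal{O}}(n^e)$ with $e<2$, valid for every sequence of length $n$, would be of interest; here $\tilde{\mathcal{O}}$ hides factors polylogarithmic in $n$. (In \cite{GGK} the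 matrix $M^s$ collects longest-path values in an alignment graph of $s$, which also defines entries with $i>j$ by means of backward edges of large weight. We consider only the entries with $i\le j$.) In precise form the question is this.

\medskip
\noindent\textbf{Question.} \emph{Are there constants $e<2$, $C>0$ and $c\ge0$ such that $\delta(M^s)\le C\,n^{e}\log^{c}n$ for every $n\ge2$ and every weighted sequence $s$ of length $n$?}
\medskip

With real weights $d_i$ may decrease in arbitrarily small steps, and a single row of $M^\square$ can indeed be full (Section~\ref{sec:decr}). No argument that looks at one row alone can help, and one might guess that a suitable sequence makes a constant fraction of the rows dense at once. This guess is wrong. We state the bound with a parameter that interpolates between decreasing and arbitrary sequences.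

\begin{definition}\label{def:adm}
An integer $r\ge1$ is \emph{admissible} for $s$ if the set of values of $s$ can be partitioned into $r$ nonempty classes $V_0<V_1<\dots<V_{r-1}$, where $V_a<V_{a+1}$ means that every element of $V_a$ is smaller than every element of $V_{a+1}$, such that the values in each class appear in $s$ in decreasing order.
\end{definition}

Singleton classes show that $r=n$ is always admissible, and $r=1$ is admissible exactly when $s$ is decreasing. For $s=(1,3,0,2)$ the classes $\{0,1\}<\{2,3\}$ show that $r=2$ is admissible.

\begin{theorem}\label{thm:upper}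
If $r$ is admissible for $s$, then for all positive weights
\[
\delta(M^s)\le n\lceil\log_2 r\rceil+2(n-r).
\]
In particular, every weighted sequence of length $n\ge2$ satisfies $\delta(M^s)\le n\lceil\log_2 n\rceil$.
\end{theorem}

For $n\ge2$ we have $\lceil\log_2 n\rceil\le\log_2 n+1\le 2\log_2 n\le 3\ln n$, the last step because $2/\ln 2<3$. So the answer to the question is yes, with $e=1$, $c=1$ and $C=3$.

\begin{theorem}\label{thm:lower}
For every $n\ge2$ some weighted sequence of length $n$ has $\delta(M^s)=2n-3$, and among decreasing sequences of length $n$ the maximum of $\delta(M^s)$ is exactly $2n-3$. Hence no exponent $e<1$ is possible, and the maximum of $\delta(M^s)$ over all weighted sequences of length $n$ lies in the interval $[\,2n-3,\ n\lceil\log_2 n\rceil\,]$.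
\end{theorem}

We do not determine whether the logarithmic factor is needed.

Section~\ref{sec:decr} treats decreasing sequences, where everything is explicit, and proves Theorem~\ref{thm:lower}. Section~\ref{sec:cross} contains the one geometric ingredient, an exchange argument for two crossing chains. Section~\ref{sec:idea} shows the counting method on small cases, Section~\ref{sec:blocks} carries it out for a family of dynamic programs, and Section~\ref{sec:dyadic} selects the program that gives Theorem~\ref{thm:upper}.

\section{Decreasing sequences}\label{sec:decr}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]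
Let $s$ be decreasing. A nonempty chain is a single position, so $M_{i,j}=\max_{i\le k<j}w_k$ for $i<j$. Fix $i<j\le n-1$ and let $m=M_{i+1,j}$ be the largest weight strictly between $i$ and $j$, with $m=0$ if $j=i+1$. Then
\[
M^{\square}_{i,j}=m+\max(w_i,m,w_j)-\max(w_i,m)-\max(m,w_j).
\]
If $w_i\le m$, the right side is $m+\max(m,w_j)-m-\max(m,w_j)=0$, and the case $w_j\le m$ is symmetric. If both $w_i$ and $w_j$ exceed $m$, it is $m+\max(w_i,w_j)-w_i-w_j=m-\min(w_i,w_j)<0$. Call a pair $i<j$ \emph{visible} if every weight strictly between $i$ and $j$ is smaller than $\min(w_i,w_j)$. We have shown that $\delta(M)$ is the number of visible pairs.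

\emph{The value $2n-3$ is attained.} Take $w_0=n$ and $w_k=k$ for $1\le k\le n-1$. Each pair $(0,j)$ is visible, because the weights $1,\dots,j-1$ are smaller than $\min(n,j)=j$. Each pair $(k,k+1)$ with $1\le k\le n-2$ is visible, because nothing lies between. A pair $(i,j)$ with $1\le i<j-1$ is not visible, because $w_{i+1}>w_i$. The total is $(n-1)+(n-2)=2n-3$.

\emph{No decreasing sequence has more.} There are $n-1$ pairs of adjacent positions. To a visible pair $(i,j)$ with $j>i+1$ assign a position $k$ of largest weight strictly between $i$ and $j$. Then $w_i,w_j>w_k$, and all weights between $i$ and $j$ are at most $w_k$. So $i$ is the last position before $k$ with weight greater than $w_k$, and $j$ is the first such position after $k$. Thus $k$ determines $(i,j)$, and since $1\le k\le n-2$ there are at most $n-2$ such pairs.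

Finally, if $e<1$, $C>0$ and $c\ge0$, then $2n-3>C\,n^e\log^c n$ for large $n$, so no exponent below $1$ works. The upper end of the interval is Theorem~\ref{thm:upper}, whose proof does not use the present theorem.
\end{proof}

In the extremal example row $0$ of $M^\square$ is full, with $n-1$ nonzero entries, and every other row has one. A bound on the core must be amortized over the rows.

\section{Two chains that cross}\label{sec:cross}

From now on $s$ is arbitrary. For $h\le k$ let $f_h(k)$ be the largest weight of a chain in $[h,k]$ whose last position is $k$; we call $h$ the \emph{starting point}. Then $f_h(k)\ge w_k>0$, and $f_h(k)$ is nonincreasing in $h$, since a smaller $h$ allows more chains. Sorting chains by their last position gives $M_{h,j}=\max(\{0\}\cup\{f_h(k):h\le k<j\})$, and sorting them by the position before the last gives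
\begin{equation}\label{eq:dp}
f_h(k)=w_k+\max\bigl(\{0\}\cup\{f_h(x): h\le x<k,\ s_x<s_k\}\bigr).
\end{equation}

We need to know how the comparison of $f_h(x)$ with $f_h(y)$ depends on $h$. Draw position $k$ as the point $(k,s_k)$, so that chains run up and to the right. Suppose that $x$ lies above and to the left of $y$. A chain to $y$ that starts to the left of a chain to $x$ has to cross it, and the two tails can be exchanged at the crossing (Figure~\ref{fig:cross}). The conclusion is that $x$ gains at least as much as $y$ when the starting point moves left.

\begin{lemma}[Exchange]\label{lem:exchange}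
Let $0\le i<i'\le x<y$ and $s_x>s_y$. Then
\[
f_i(x)-f_i(y)\ge f_{i'}(x)-f_{i'}(y).
\]
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm,y=0.5cm]
\draw[->] (-0.5,-1) -- (8,-1) node[right] {position};
\draw[->] (-0.5,-1) -- (-0.5,8) node[above] {value};
\node[below] at (0,-1) {$i$};
\node[below] at (1,-1) {$i'$};
\draw[thick] (0,2) -- (2,3);
\draw[thick] (5,4) -- (7,5);
\draw[thick] (1,0) -- (3,1);
\draw[thick] (4,6) -- (6,7);
\draw[dotted,thick] (2,3) -- (5,4);
\draw[dotted,thick] (3,1) -- (4,6);
\draw[dashed,thick] (2,3) -- (4,6);
\draw[dashed,thick] (3,1) -- (5,4);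
\fill (0,2) circle (2pt) node[above] {$a_1$};
\fill (2,3) circle (2pt) node[above left] {$a_2$};
\fill (5,4) circle (2pt) node[below right] {$a_3$};
\fill (7,5) circle (2pt) node[right] {$a_4=y$};
\draw[fill=white] (1,0) circle (2pt) node[above left] {$b_1$};
\draw[fill=white] (3,1) circle (2pt) node[below right] {$b_2$};
\draw[fill=white] (4,6) circle (2pt) node[above left] {$b_3$};
\draw[fill=white] (6,7) circle (2pt) node[right] {$b_4=x$};
\end{tikzpicture}
\caption{The sequence $s=(2,0,3,1,6,4,7,5)$ drawn as points $(k,s_k)$. The chain $a_1,\dots,a_4$ starts to the left of the chain $b_1,\dots,b_4$ and ends below and to the right of it, so the two cross (dotted links). Replacing the dotted links by the dashed ones gives a chain from $a_1$ to $x$ and a chain from $b_1$ to $y$ with the same total weight.}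
\label{fig:cross}
\end{figure}

\begin{proof}
Let $a_1<\dots<a_p=y$ be a chain in $[i,y]$ of weight $f_i(y)$, and let $b_1<\dots<b_q=x$ be a chain in $[i',x]$ of weight $f_{i'}(x)$. If $a_1\ge i'$, then $f_{i'}(y)\ge f_i(y)$, and adding $f_i(x)\ge f_{i'}(x)$ gives the claim. So let $a_1<i'\le b_1$.

For $1\le t\le q$ let $k(t)$ be the largest index $k$ with $a_k<b_t$. It exists because $a_1<b_1\le b_t$, it is nondecreasing in $t$, and $k(t)<p$ because $b_t\le x<y=a_p$. We look for the first $b_t$ that lies above the last $a$ to its left. The index $t=q$ has this property, since $s_{a_{k(q)}}<s_{a_p}=s_y<s_x=s_{b_q}$. Let $t$ be the smallest index with $s_{a_{k(t)}}<s_{b_t}$, put $k=k(t)$, and define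
\[
X=(a_1,\dots,a_k,b_t,\dots,b_q),\qquad Y=(b_1,\dots,b_{t-1},a_{k+1},\dots,a_p).
\]
Since $a_k<b_t$ and $s_{a_k}<s_{b_t}$, the list $X$ is a chain in $[i,x]$ that ends at $x$. For $Y$, the maximality of $k$ gives $a_{k+1}\ge b_t$. If $t=1$, then $Y=(a_{k+1},\dots,a_p)$ is a chain whose first position is at least $b_1\ge i'$. If $t>1$, then $Y$ starts at $b_1\ge i'$, we have $b_{t-1}<b_t\le a_{k+1}$, and the minimality of $t$ gives $s_{b_{t-1}}\le s_{a_{k(t-1)}}\le s_{a_k}<s_{a_{k+1}}$. In both cases $Y$ is a chain in $[i',y]$ that ends at $y$. Each $a$ and each $b$ is used once in $X$ and $Y$ together, so $f_i(x)+f_{i'}(y)\ge f_i(y)+f_{i'}(x)$.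
\end{proof}

The lemma is used through two consequences. The first fixes the sign of the density. A matrix with $A_{i,j}+A_{i+1,j+1}\le A_{i+1,j}+A_{i,j+1}$ throughout is called a Monge matrix; $M$ satisfies the reverse inequality.

\begin{lemma}\label{lem:monge}
For $0\le i<j\le n-1$ we have $M_{i,j}+M_{i+1,j+1}\ge M_{i+1,j}+M_{i,j+1}$. Equivalently, $d_i(j)$ is nonincreasing in $j\in[i+1,n]$.
\end{lemma}

\begin{proof}
We have $M_{i,j+1}=\max(M_{i,j},f_i(j))$. If $M_{i,j+1}=M_{i,j}$, the claim reduces to $M_{i+1,j+1}\ge M_{i+1,j}$, which holds because the first window contains the second. Now let $M_{i,j+1}=f_i(j)$. To apply Lemma~\ref{lem:exchange} we realize $M_{h,j}$ as the value of $f$ at a point. Insert into $s$, immediately before position $j$, a new element of weight $1$ whose value exceeds all others, and let $f'$ be the function $f$ of the new sequence. The new element has position $j$ and extends every chain to its left, so $f'_h(j)=M_{h,j}+1$ for $h\le j$. The old element $j$ has position $j+1$ and cannot follow the new element in a chain, so $f'_h(j+1)=f_h(j)$ for $h\le j$. Lemma~\ref{lem:exchange} with $i'=i+1$, $x=j$, $y=j+1$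 gives $M_{i,j}-f_i(j)\ge M_{i+1,j}-f_{i+1}(j)$. Since $M_{i+1,j+1}\ge f_{i+1}(j)$, we get $M_{i,j}+M_{i+1,j+1}\ge M_{i+1,j}+f_i(j)$.
\end{proof}

The second consequence says that an earlier position that is at least as good as a later one stays so when the window grows to the left.

\begin{lemma}[Persistence]\label{lem:persist}
Let $0\le i<i'\le x<y$. If $f_{i'}(x)\ge f_{i'}(y)$, then $f_i(x)\ge f_i(y)$.
\end{lemma}

\begin{proof}
If $s_x<s_y$, then \eqref{eq:dp} gives $f_{i'}(y)\ge f_{i'}(x)+w_y>f_{i'}(x)$, against the hypothesis. The values are distinct, so $s_x>s_y$, and Lemma~\ref{lem:exchange} gives $f_i(x)-f_i(y)\ge f_{i'}(x)-f_{i'}(y)\ge0$.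
\end{proof}

\begin{remark}
Take $s=(1,0,2)$, $w_0=3$, $w_1=1$, $i=0$, $i'=x=1$ and $y=2$. For $w_2>0$ we have $f_0(1)-f_0(2)=-2-w_2<-w_2=f_1(1)-f_1(2)$, so Lemma~\ref{lem:exchange} fails without $s_x>s_y$. The proof of that lemma does not use the sign of the weights, but Lemma~\ref{lem:persist} needs it: with $w_2=-1$ one would have $f_1(1)=1>0=f_1(2)$ and $f_0(1)=1<2=f_0(2)$.
\end{remark}

\section{Counting values instead of changes}\label{sec:idea}

By \eqref{eq:density} the nonzero entries in row $i$ of $M^\square$ are the changes of the sequence $d_i$. A monotone sequence that takes $N$ distinct values changes at most $N-1$ times, so by Lemma~\ref{lem:monge} it suffices to count the values of $d_i$. These are differences between the outputs of one dynamic program run from the starting points $i$ and $i+1$. Consider a step of the form $Q_h=c+\max_t A_h(t)$, where $c$ does not depend on $h$ and the options $A_h(t)$ were computed earlier. If one option $t$ attains the maximum for both $h=i$ and $h=i+1$, then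
\begin{equation}\label{eq:copy}
Q_i-Q_{i+1}=A_i(t)-A_{i+1}(t),
\end{equation}
and the step only copies an earlier difference. Otherwise we say that the step \emph{splits in row $i$}. A new difference can be created only at a split. If the winning option of a step moves monotonically with $h$, the step splits in few rows, and this is the amortization that we need.

\begin{example}\label{ex:decr}
Let $s$ be decreasing. The program is $M_{h,p+1}=\max(M_{h,p},w_p)$ for $h\le p$, with one step for each position $p$. As $h$ grows, $M_{h,p}$ does not increase and $w_p$ is fixed, so the first option attains the maximum on an initial segment of starting points and the second one afterwards. The step splits in at most one row. In row $i$ the two options have the differences $d_i(p)$ and $0$. If $\beta_i$ steps split in row $i$, then $d_i$ takes at most $2+\beta_i$ values, namely $w_i$, $0$ and one for each split, and it changes at most $1+\beta_i$ times. Only the steps $p=1,\dots,n-1$ can split, so summing over the $n-1$ rows gives $\delta(M)\le 2n-2$. This is Theorem~\ref{thm:upper} for $r=1$, and it exceeds the true maximum by one.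
\end{example}

\begin{example}\label{ex:four}
Let $s=(1,3,0,2)$ and $w=(3,2,1,4)$. The small values $1,0$ sit at positions $0,2$ and the large values $3,2$ at positions $1,3$. Let $g_h(p)$ be the largest weight of a small element in $[h,p)$, or $0$ if there is none. Then $f_h(p)=w_p$ if $s_p$ is small and $f_h(p)=w_p+g_h(p)$ if $s_p$ is large, while $g_h(p+1)=\max(g_h(p),f_h(p))$ for small $s_p$ and $M_{h,p+1}=\max(M_{h,p},f_h(p))$ always. For row $0$ we obtain:
\[
\begin{array}{c|cccc|ccc|cccc}
 & \multicolumn{4}{c|}{g_h(p)} & \multicolumn{3}{c|}{f_h(p)} & \multicolumn{4}{c}{M_{h,p}}\\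
p & 1&2&3&4 & 1&2&3 & 1&2&3&4\\ \hline
h=0 & 3&3&3&3 & 5&1&7 & 3&5&5&7\\
h=1 & 0&0&1&1 & 2&1&5 & 0&2&2&5\\ \hline
\text{difference} & 3&3&2&2 & 3&0&2 & 3&3&3&2
\end{array}
\]
None of the three steps for $M$ splits. At $p=1$ the maxima are $\max(3,5)$ and $\max(0,2)$, at $p=2$ they are $\max(5,1)$ and $\max(2,1)$, and at $p=3$ they are $\max(5,7)$ and $\max(2,5)$, with the same option winning each time. Yet $d_0$ drops from $3$ to $2$ at $j=3$. The value $2$ was created one position earlier, at the step $g_h(3)=\max(g_h(2),f_h(2))$, where $\max(3,1)$ and $\max(0,1)$ are won by different options. It was then copied to $f(3)$ and from there to $M$. So a nonzero entry of $M^\square$ need not be located at a split; it is only paid for by one. This is why we count values, and why the differences of all auxiliary quantities must be followed.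
\end{example}

The difficulty in general is the choice of the program. In \eqref{eq:dp} every earlier position is an option, and this is too wasteful. Take $n=2m$, let $s=(m-1,\dots,1,0,\,2m-1,\dots,m)$, and let $w_0>\dots>w_{m-1}$. For each of the $m$ positions $k\ge m$ and each $h<m$ the unique best predecessor of $k$ is $h$. So each of these steps splits in the rows $0,\dots,m-2$, and there are at least $m(m-1)$ splits. But in row $i$ all of them create the same difference $w_i-w_{i+1}$. Computing the maximum over the small elements once, as the running maximum $g$ of Example~\ref{ex:four}, counts this difference once. With $r$ classes of values we have to decide which running maxima to maintain. We first analyze an arbitrary choice.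

\section{Block systems}\label{sec:blocks}

Fix classes $V_0<\dots<V_{r-1}$ as in Definition~\ref{def:adm}, and let the \emph{label} $\ell(k)$ of position $k$ be the index with $s_k\in V_{\ell(k)}$. For $x<k$,
\begin{equation}\label{eq:label}
s_x<s_k\iff\ell(x)<\ell(k).
\end{equation}
Indeed, different labels are ordered as the values are, and equal labels force $s_x>s_k$ because each class appears in decreasing order. This is the only use of the decreasing order within a class. Let $\Omega=\{0,\dots,r-1\}$ be the set of labels.

\begin{definition}\label{def:block}
A \emph{block system} consists of a family $\mathcal{B}$ of nonempty sets of consecutive integers contained in $\{0,\dots,r-2\}$, called \emph{blocks}, and, for each label $v\ge1$, a partition of $\{0,\dots,v-1\}$ into blocks $N_1(v)<N_2(v)<\dots<N_{m(v)}(v)$. We put $m(0)=0$, and we let $\rho(u)$ be the number of blocks that contain the label $u$.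
\end{definition}

Fix a block system. For $\nu\in\mathcal{B}\cup\{\Omega\}$ and $h\le p\le n$ let
\[
g_h(\nu,p)=\max\bigl(\{0\}\cup\{f_h(x):h\le x<p,\ \ell(x)\in\nu\}\bigr).
\]
This is nonincreasing in $h$, and $g_h(\Omega,p)=M_{h,p}$. By \eqref{eq:label}, the predecessors allowed in \eqref{eq:dp} are the positions $x\in[h,k)$ with label in $\{0,\dots,\ell(k)-1\}$. Grouping them by blocks, we get for $h\le k$
\begin{equation}\label{eq:choice}
f_h(k)=\begin{cases} w_k+\max_{1\le t\le m(\ell(k))}g_h\bigl(N_t(\ell(k)),k\bigr) & \text{if }\ell(k)\ge1,\\[2pt] w_k&\text{if }\ell(k)=0,\end{cases}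
\end{equation}
and the definition of $g$ gives for $h\le p\le n-1$
\begin{equation}\label{eq:merge}
g_h(\nu,p+1)=\begin{cases}\max\bigl(g_h(\nu,p),f_h(p)\bigr)&\text{if }\ell(p)\in\nu,\\[2pt] g_h(\nu,p)&\text{if }\ell(p)\notin\nu.\end{cases}
\end{equation}
The program \eqref{eq:choice}--\eqref{eq:merge} has two kinds of steps. A \emph{choice step} is a position $k$ with $\ell(k)\ge1$; its options are the $m(\ell(k))$ terms of the maximum in \eqref{eq:choice}. A \emph{merge step} is a pair $(\nu,p)$ with $\nu\in\mathcal{B}\cup\{\Omega\}$ and $\ell(p)\in\nu$; its options are the \emph{old} value $g_h(\nu,p)$ and the \emph{new} value $f_h(p)$. A step at position $p$ \emph{splits in row $i$}, where $0\le i\le p-1$, if no option attains the maximum for both starting points $h=i$ and $h=i+1$. Let $\beta_i$ be the number of steps that split in row $i$.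

\begin{lemma}\label{lem:values}
For $0\le i\le n-2$, row $i$ of $M^\square$ has at most $1+\beta_i$ nonzero entries.
\end{lemma}

\begin{proof}
Put $\gamma(\nu,p)=g_i(\nu,p)-g_{i+1}(\nu,p)$ for $i+1\le p\le n$ and $\varphi(k)=f_i(k)-f_{i+1}(k)$ for $i+1\le k\le n-1$. Let $E$ be the set of the numbers $\varphi(k)$ for the choice steps $k$ that split in row $i$ and $\gamma(\nu,p+1)$ for the merge steps $(\nu,p)$ that split in row $i$. Then $|E|\le\beta_i$, and $S=\{0,w_i\}\cup E$ has at most $2+\beta_i$ elements. We show by induction on $p$ that $\gamma(\nu,p)\in S$ for all $\nu$.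

For $p=i+1$ we have $g_{i+1}(\nu,i+1)=0$, while $g_i(\nu,i+1)$ is $f_i(i)=w_i$ if $\ell(i)\in\nu$ and $0$ otherwise. Now let $i+1\le p\le n-1$ and assume the claim for $p$. First, $\varphi(p)\in S$. If $\ell(p)=0$, then $\varphi(p)=0$. If the choice step $p$ splits, then $\varphi(p)\in E$. If it does not split, \eqref{eq:copy} gives $\varphi(p)=\gamma(N_t(\ell(p)),p)$ for some $t$. Next, $\gamma(\nu,p+1)\in S$. If $\ell(p)\notin\nu$, it equals $\gamma(\nu,p)$. If the merge step $(\nu,p)$ splits, it lies in $E$. If the step does not split, it equals $\gamma(\nu,p)$ or $\varphi(p)$ by \eqref{eq:copy}.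

So the sequence $d_i(j)=\gamma(\Omega,j)$, $i+1\le j\le n$, takes at most $2+\beta_i$ values. It is monotone by Lemma~\ref{lem:monge}, so it changes at most $1+\beta_i$ times, and by \eqref{eq:density} its changes are the nonzero entries of row $i$.
\end{proof}

It remains to bound, for each step, the number of rows in which it splits. In Example~\ref{ex:decr} the new option of a merge step was constant in $h$. Now both options vary, and Lemma~\ref{lem:persist} takes the place of that observation.

\begin{lemma}\label{lem:merge}
A merge step $(\nu,p)$ splits in at most one row. If $p$ is the first position with label in $\nu$, the step splits in no row.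
\end{lemma}

\begin{proof}
Let $H$ be the set of starting points $h\le p$ at which the old value attains the maximum, that is, $g_h(\nu,p)\ge f_h(p)$. Let $i'\in H$ and $i<i'$. Since $f_{i'}(p)>0$, the maximum $g_{i'}(\nu,p)$ is positive and is attained at some $x\in[i',p)$ with $\ell(x)\in\nu$, so $f_{i'}(x)\ge f_{i'}(p)$. Lemma~\ref{lem:persist} with $y=p$ gives $f_i(x)\ge f_i(p)$, hence $g_i(\nu,p)\ge f_i(p)$ and $i\in H$. Thus $H$ is empty or $H=\{0,\dots,a\}$ for some $a$. Outside $H$ the new value attains the maximum. In a row $i<a$ the old value wins at both starting points, and in a row $i>a$ the new value does, so only row $a$ can split; if $H$ is empty, no row splits. If $p$ is the first position with label in $\nu$, then $g_h(\nu,p)=0<f_h(p)$ for all $h\le p$, and $H$ is empty.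
\end{proof}

In a choice step the options are separated by value and not by position, and several of them may tie. We follow the highest block that attains the maximum and show that it can only rise when the starting point moves left.

\begin{lemma}\label{lem:choice}
A choice step $k$ splits in at most $m(\ell(k))-1$ rows.
\end{lemma}

\begin{proof}
Write $m=m(\ell(k))$ and $N_t=N_t(\ell(k))$. For $h\le k$ let $G_h(t)=g_h(N_t,k)$ and $\Gamma_h=\max_tG_h(t)$, and let $\mu_h$ be the largest $t$ with $G_h(t)=\Gamma_h$. The numbers $\Gamma_h\ge0$ are nonincreasing in $h$. If $\Gamma_{i+1}=0$, every option attains the maximum at $i+1$, so the step does not split in row $i$. If all $\Gamma_h$ vanish we are done. Otherwise let $h_0$ be the largest index with $\Gamma_{h_0}>0$; only rows $i$ with $i+1\le h_0$ can split.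

We claim that $\mu_i\ge\mu_{i'}$ whenever $i<i'\le h_0$. Suppose instead that $\mu_i<\mu_{i'}$. Both $\Gamma_i$ and $\Gamma_{i'}$ are positive, so there are $x\in[i',k)$ with $\ell(x)\in N_{\mu_{i'}}$ and $f_{i'}(x)=\Gamma_{i'}$, and $y\in[i,k)$ with $\ell(y)\in N_{\mu_i}$ and $f_i(y)=\Gamma_i$. As $N_{\mu_i}<N_{\mu_{i'}}$, we have $\ell(y)<\ell(x)$, so $y\ne x$ and $s_y<s_x$.
\begin{itemize}
\item If $y<x$, then $x$ extends a best chain that ends at $y$, so $f_i(x)\ge f_i(y)+w_x>f_i(y)$.
\item If $x<y$, then $y\in[i',k)$, so $f_{i'}(y)\le G_{i'}(\mu_i)\le\Gamma_{i'}=f_{i'}(x)$, and Lemma~\ref{lem:persist} gives $f_i(x)\ge f_i(y)$.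
\end{itemize}
In both cases $G_i(\mu_{i'})\ge f_i(x)\ge f_i(y)=\Gamma_i$. So the option $\mu_{i'}$ attains the maximum at $i$, which contradicts the maximality of $\mu_i$.

If the step splits in row $i$, then $\mu_i\ne\mu_{i+1}$, since otherwise this option would attain both maxima, and therefore $\mu_i>\mu_{i+1}$. The nonincreasing sequence $\mu_0,\dots,\mu_{h_0}$ in $\{1,\dots,m\}$ drops at most $m-1$ times.
\end{proof}

The case $y<x$ is where the blocks must consist of consecutive labels: it needs every value in the lower block to lie below every value in the higher one. The bound of the lemma is attained. For $s=(m-1,\dots,1,0,m)$ with $w_0>\dots>w_{m-1}$, singleton classes and singleton blocks, the only winning block of the choice step $k=m$ at a starting point $h<m$ is $\{m-1-h\}$, so the step splits in the rows $0,\dots,m-2$.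

\begin{proposition}\label{prop:count}
For every block system,
\[
\delta(M)\le\sum_{k=0}^{n-1}\bigl(m(\ell(k))+\rho(\ell(k))\bigr)+2(n-1)-(r-1)-|\mathcal{B}|.
\]
\end{proposition}

\begin{proof}
The sum $\sum_i\beta_i$ counts the pairs of a step and a row in which it splits. The classes $V_1,\dots,V_{r-1}$ are nonempty, so there are at least $r-1$ choice steps, and by Lemma~\ref{lem:choice} and $m(0)=0$ they contribute at most $\sum_k m(\ell(k))-(r-1)$. For $\nu\in\mathcal{B}\cup\{\Omega\}$ let $\|\nu\|$ be the number of positions with label in $\nu$; it is at least $1$ because $\nu$ and all classes are nonempty. There are $\|\nu\|$ merge steps for $\nu$, and by Lemma~\ref{lem:merge} they contribute at most $\|\nu\|-1$. For $\nu=\Omega$ this is $n-1$. For the blocks, position $k$ is counted in $\|\nu\|$ for $\rho(\ell(k))$ blocks $\nu$, so the total is $\sum_k\rho(\ell(k))-|\mathcal{B}|$. Lemma~\ref{lem:values} gives $\delta(M)\le(n-1)+\sum_{i=0}^{n-2}\beta_i$, and the three contributions add up to the claim.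
\end{proof}

\section{Dyadic blocks and the proof of the upper bound}\label{sec:dyadic}

Proposition~\ref{prop:count} charges a position with label $u$ the amount $m(u)+\rho(u)$: the number of running maxima that it reads plus the number that it updates. The two obvious systems make one term small at the expense of the other. Singleton blocks have $\rho(u)\le1$ but $m(u)=u$. The blocks $\{0,\dots,v-1\}$ with $1\le v\le r-1$ have $m(u)\le1$ but $\rho(u)=r-1-u$. For $r=n$ either sum is at least $n(n-1)/2$. Dyadic intervals balance the two terms: a label reads one block for each binary digit $1$ and updates at most one block for each binary digit $0$.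

\begin{lemma}\label{lem:dyadic}
Let $r\ge1$ and $L=\lceil\log_2r\rceil$. There is a block system with $|\mathcal{B}|=r-1$ and $m(u)+\rho(u)\le L$ for every label $u$.
\end{lemma}

\begin{proof}
Every label is smaller than $2^L$; write it with the $L$ binary digits $0,\dots,L-1$. For $1\le v\le r-1$ let $2^{b}$ be the largest power of $2$ that divides $v$ and put $D(v)=\{v-2^b,\dots,v-1\}$. These are $r-1$ nonempty sets of consecutive integers in $\{0,\dots,r-2\}$, and they are distinct because their largest elements are. Let $\mathcal{B}$ be their family, which is empty for $r=1$.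

Let $v=2^{b_1}+\dots+2^{b_m}$ with $b_1>\dots>b_m$ be a label $v\ge1$, and put $v_0=0$ and $v_t=2^{b_1}+\dots+2^{b_t}$. Then $1\le v_t\le r-1$ for $t\ge1$, and the largest power of $2$ that divides $v_t$ is $2^{b_t}$, so $D(v_t)=\{v_{t-1},\dots,v_t-1\}$. Hence $D(v_1)<\dots<D(v_m)$ is a partition of $\{0,\dots,v-1\}$, and with this choice $m(v)$ is the number of digits $1$ of $v$. This also holds for $v=0$.

Let $u\in D(v)$ with $v=(2c+1)2^b$. Then $2c\cdot2^b\le u<(2c+1)2^b$, so $\lfloor u/2^b\rfloor=2c$. Thus digit $b$ of $u$ is $0$, we have $b\le L-1$ because $2^b\le v<2^L$, and $v=(\lfloor u/2^b\rfloor+1)2^b$ is determined by $u$ and $b$. So $\rho(u)$ is at most the number of digits $0$ of $u$, and $m(u)+\rho(u)\le L$.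
\end{proof}

For $r=8$ the blocks $D(1),\dots,D(7)$ are $\{0\}$, $\{0,1\}$, $\{2\}$, $\{0,1,2,3\}$, $\{4\}$, $\{4,5\}$, $\{6\}$. The label $7$ reads $D(4)$, $D(6)$, $D(7)$ and updates nothing, the label $0$ reads nothing and updates $D(1)$, $D(2)$, $D(4)$, and the label $4$ reads $D(4)$ and updates $D(5)$, $D(6)$. For $r=2$ the only block is $\{0\}$, and the program is the one of Example~\ref{ex:four}.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Apply Proposition~\ref{prop:count} to the block system of Lemma~\ref{lem:dyadic}:
\[
\delta(M^s)\le nL+2(n-1)-(r-1)-(r-1)=n\lceil\log_2r\rceil+2(n-r).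
\]
Since $r=n$ is admissible for every sequence, $\delta(M^s)\le n\lceil\log_2n\rceil$ always holds.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GGK}
Pawe{\l} Gawrychowski, Egor Gorbachev, Tomasz Kociumaka,
\emph{Core-Sparse Monge Matrix Multiplication: Improved Algorithm and Applications},
arXiv:2408.04613 (2024).

\end{thebibliography}
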